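\title{A complete Riemannian cylinder with exactly one embedded geodesic line}

\begin{abstract}
An embedded geodesic line is the image of an injective proper geodesic $\mathbb{R}\to S$. Every complete Riemannian cylinder contains one. We construct a smooth complete metric on $S^1\times\mathbb{R}$ that contains exactly one; in particular a complete cylinder need not contain two disjoint embedded geodesic lines. The lower end of the example is a cusp, which only a circle of geodesics can enter. The upper end is a perturbed Liouville metric, in which all members of this circle but one turn around and cross themselves.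
\end{abstract}

\section{Introduction}

Let $M$ be a Riemannian manifold. An \emph{embedded geodesic line} in $M$ is the image $c(\mathbb{R})$ of a geodesic $c\colon\mathbb{R}\to M$ that is injective and proper, that is, preimages of compact sets are compact. Injectivity rules out closed geodesics and geodesics that cross themselves; properness rules out geodesics that return to a compact set at arbitrarily large times, for instance those that spiral toward a closed geodesic. An embedded geodesic line is not required to minimize length. We study the following question, posed in the paper of Bangert and Suhr \cite{BangertSuhr}.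

\begin{quote}
Does every complete Riemannian surface homeomorphic to the cylinder $S^1\times\mathbb{R}$ contain two disjoint embedded geodesic lines?
\end{quote}

The simplest examples suggest that it does. On the flat cylinder every geodesic that is not closed is an embedded line, and parallel ones are disjoint. On a complete cylinder of revolution all meridians are pairwise disjoint embedded lines. One symmetry is enough: write the cylinder as $\mathbb{R}/\mathbb{Z}\times\mathbb{R}$ with coordinates $(x,t)$; if a complete metric $\lambda(x,t)(dx^2+dt^2)$ is invariant under $x\mapsto -x$, then $\lambda_x$ vanishes on $\{x=0\}$ and on $\{x=\frac12\}$, and both curves are geodesics by equation \eqref{eq:orbit} below. Without any symmetry, minimization still produces one line.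

\begin{proposition}\label{prop:one}
Every complete Riemannian surface homeomorphic to $S^1\times\mathbb{R}$ contains at least one embedded geodesic line.
\end{proposition}

It is tempting to expect a second line ``on the other side'' of the cylinder, found for instance by a minimax over curves that sweep once around it. This expectation is wrong.

\begin{theorem}\label{thm:main}
There is a smooth complete Riemannian metric on $S^1\times\mathbb{R}$ with exactly one embedded geodesic line (counted as a subset). In particular, it has no two disjoint embedded geodesic lines.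
\end{theorem}

So the number one in Proposition~\ref{prop:one} cannot be improved to two, whether or not the lines are required to be disjoint.

Since lines need not minimize, the proof has to account for all geodesics of the metric. The metric has the form $\lambda(x,t)(dx^2+dt^2)$, and the work is divided between the two halves of the cylinder. The lower half $t\le 0$ (Section~\ref{sec:lower}) reduces the two-parameter family of all geodesics to a circle of candidates, which cross $t=0$ upward with horizontal velocity $K(x)$ for a prescribed function $K$ of mean zero. The upper half (Section~\ref{sec:top}) and the function $K$ (Section~\ref{sec:K}) are chosen so that all candidates except one cross themselves. Section~\ref{sec:model} explains these choices on an integrable model that can be solved by hand.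

\section{A minimizing line}\label{sec:one}

We use the Hopf--Rinow theorem: a connected Riemannian manifold is complete if and only if its closed bounded subsets are compact, and then any two points are joined by a geodesic whose length equals their distance $d$.

\begin{proof}[Proof of Proposition~\ref{prop:one}]
Let $\Phi\colon S^1\times\mathbb{R}\to S$ be a homeomorphism, let $Z=\Phi(S^1\times\{0\})$, fix $z\in S^1$, and put $p_i=\Phi(z,-i)$ and $q_i=\Phi(z,i)$. Let $c_i$ be a minimizing unit-speed geodesic segment from $p_i$ to $q_i$. The second coordinate of $\Phi^{-1}\circ c_i$ changes sign, so $c_i$ meets $Z$; we parametrize $c_i$ on an interval $[-a_i,b_i]$ with $c_i(0)\in Z$. For each $R$ the set $\{d(\cdot,Z)\le R\}$ is closed and bounded, hence compact, and $p_i,q_i$ leave every compact set. Therefore $a_i\ge d(p_i,Z)\to\infty$ and $b_i\ge d(q_i,Z)\to\infty$. The unit vectors based at points of $Z$ form a compact set, so a subsequence of the initial vectors $c_i'(0)$ converges to a unit vector; let $\ell\colon\mathbb{R}\to S$ be the geodesic that it determines. Along the subsequence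 $c_i(s)\to\ell(s)$ for every $s$, and $d(c_i(s),c_i(s'))=|s-s'|$ as soon as $s,s'\in[-a_i,b_i]$. Hence $d(\ell(s),\ell(s'))=|s-s'|$ for all $s,s'$. This makes $\ell$ injective, and proper because preimages of bounded sets are bounded.
\end{proof}

\section{Geodesics of conformally flat cylinders}\label{sec:orbits}

From now on the cylinder is $\mathbb{R}/\mathbb{Z}\times\mathbb{R}$ with coordinates $q=(x,t)$, and the metric is $\lambda(x,t)(dx^2+dt^2)$ with $\lambda$ smooth, positive and bounded above. The symbols $\nabla$ and $|\cdot|$ refer to the flat metric $dx^2+dt^2$. Along a curve we regard $x$ as a continuous real-valued function, its lift to $\mathbb{R}$.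

\subsection*{Orbits}
A unit-speed geodesic $q(s)$ satisfies the Euler--Lagrange equation $\frac{d}{ds}(\lambda q_s)=\frac12|q_s|^2\nabla\lambda$ of the energy $\frac12\lambda|q_s|^2$, and $|q_s|^2=1/\lambda$. Introduce the parameter $\sigma$ by $ds=\lambda\,d\sigma$ and write a dot for $d/d\sigma=\lambda\,d/ds$. Then $\dot q=\lambda q_s$, and the two equations become
\begin{equation}\label{eq:orbit}
\ddot x=\tfrac12\lambda_x,\qquad \ddot t=\tfrac12\lambda_t,\qquad \dot x^2+\dot t^2=\lambda .
\end{equation}
The computation can be read backward, so unit-speed geodesics are the solutions of \eqref{eq:orbit} up to this change of parameter. (This is Maupertuis' principle: geodesics are the motions of energy zero in the potential $-\lambda/2$.) We call solutions of \eqref{eq:orbit} \emph{orbits} and $\sigma$ the \emph{time}. The third equation holds for all times if it holds at one time, because $|\dot q|^2-\lambda$ is constant along solutions of the first two. An orbit is determined by its position and velocity at one time, and it remains an orbit when time is reversed. Its flat speed is at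 most $\sqrt{\sup\lambda}$, so it exists for all times. If the metric is complete, then $\sigma=\int ds/\lambda$ maps $\mathbb{R}$ diffeomorphically onto $\mathbb{R}$, because $1/\lambda$ is bounded below by a positive constant. Thus the embedded geodesic lines of a complete metric are the images of the injective proper orbits. An orbit is \emph{ascending} at a time when $\dot t>0$.

In a region where $\lambda=h(t)$ depends only on $t$, equation \eqref{eq:orbit} gives Clairaut's relation
\begin{equation}\label{eq:clairaut}
\dot x=p \ \text{ is constant},\qquad \dot t^2=h(t)-p^2 .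
\end{equation}

\subsection*{Three tools}

\begin{lemma}[completeness]\label{lem:complete}
Let $m(t)=\min_x\sqrt{\lambda(x,t)}$. If $\int_0^\infty m\,dt=\int_{-\infty}^0 m\,dt=\infty$, the metric is complete.
\end{lemma}

\begin{proof}
Put $\Psi(x,t)=\int_0^t m$. A curve has length at least $\int m(t)\,|dt|$, so $|\Psi(q)-\Psi(q')|\le d(q,q')$. On a bounded set $\Psi$ is therefore bounded, and by hypothesis $t$ is then bounded too. So closed bounded sets are compact.
\end{proof}

\begin{lemma}[gradient fields]\label{lem:gradient}
If $S$ is a smooth function with $|\nabla S|^2=\lambda$, the integral curves of $\nabla S$ are orbits.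
\end{lemma}

\begin{proof}
If $\dot x=S_x$ and $\dot t=S_t$, then $\ddot x=S_{xx}S_x+S_{xt}S_t=\frac12\lambda_x$ and $\ddot t=S_{tx}S_x+S_{tt}S_t=\frac12\lambda_t$.
\end{proof}

All self-intersections in this paper come from one observation: a curve that turns around in the $t$-direction while it winds once around the cylinder must cross itself.

\begin{lemma}[turning]\label{lem:turning}
Let $\sigma_1<\sigma_*<\sigma_2$, and let $(x,t)$ be a continuous curve on $[\sigma_1,\sigma_2]$ such that $t$ is strictly monotone on $[\sigma_1,\sigma_*]$ and on $[\sigma_*,\sigma_2]$, $t(\sigma_1)=t(\sigma_2)$, and the lift of $x$ satisfies $|x(\sigma_2)-x(\sigma_1)|\ge1$. Then the curve is not injective as a map to the cylinder.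
\end{lemma}

\begin{proof}
For $s$ between $t(\sigma_1)$ and $t(\sigma_*)$ let $\sigma_-(s)\le\sigma_*\le\sigma_+(s)$ be the times on the two branches at which $t=s$; they depend continuously on $s$. The function $|x(\sigma_+(s))-x(\sigma_-(s))|$ is continuous, vanishes at $s=t(\sigma_*)$ and is at least $1$ at $s=t(\sigma_1)$. At a value of $s$ where it equals $1$, the times $\sigma_-(s)\ne\sigma_+(s)$ give the same point of the cylinder.
\end{proof}

\section{The model: a Liouville metric}\label{sec:model}

This section motivates the construction. Only the choice of $\rho$, $f$, $f_0$ and the terms \emph{zone} and \emph{middle} are used later.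

\subsection*{The candidates}
Suppose that $\lambda=h(t)$ near the lower end and that $h\to0$ as $t\to-\infty$. By \eqref{eq:clairaut} an orbit with $t\to-\infty$ has $p^2\le h(t)\to0$, so it is vertical there. These orbits form a circle family. We shall build the lower half so that they are the integral curves of $\nabla S$ for a function $S$ on $\{t\le0\}$, which near the bottom is a primitive of $\sqrt{h(t)}$. They cross $t=0$ with $\dot x=K(x):=S_x(x,0)$. Since $S$ is periodic in $x$,
\[
\int_0^1K\,dx=0 .
\]
This innocent constraint is the source of the difficulty.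

\subsection*{The unperturbed top}
Let $\rho=\frac1{10}$. Fix a smooth $1$-periodic function $f$ with
\[
f(x)=x^2\ \text{ for }|x|\le\rho,\qquad 0<f\le1\ \text{ on }(0,1),
\]
and put $f_0=\min_{[\rho,1-\rho]}f>0$. The \emph{zone} is the part of the cylinder where $x\in[-\rho,\rho]$ modulo $1$, and the \emph{middle} is the part where $x\in[\rho,1-\rho]$ modulo $1$.

Consider the Liouville metric $\lambda=f(x)+4/t^2$ on $t>0$, and put $u=t^2/4$, so that $\lambda=f+1/u$. By \eqref{eq:orbit}, $\ddot x=\frac12f'(x)$, so $c=\dot x^2-f(x)$ is constant along orbits. Then $\dot t^2=1/u-c$, and $\dot u=\sqrt u\,\dot t$ gives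
\[
\dot u^2=1-cu .
\]
The coordinate $u$ is chosen so that it increases at unit speed when $c=0$. An ascending orbit has one of two fates.
\begin{itemize}
\item If $c\le0$, then $\dot u\ge1$ for all later times. The orbit escapes upward without crossing itself.
\item If $c>0$, then $u=\frac1c-\frac c4(\sigma-\sigma_*)^2$. The orbit turns at the level $1/c$ and spends the time $2\sqrt2/c$ above the level $1/(2c)$. Meanwhile $|\dot x|\ge\sqrt c$, so $x$ moves by at least $2\sqrt{2/c}$. For $c\le8$ the orbit crosses itself above the level $1/(2c)$, by Lemma~\ref{lem:turning}.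
\end{itemize}
In the zone the horizontal motion is the saddle $\ddot x=x$, $c=\dot x^2-x^2$. An orbit that moves toward the line $x=0$ crosses it if $c>0$, is reflected if $c<0$, and converges to it like $e^{-\sigma}$ if $c=0$. The line $x=0$ itself is an orbit with $c=0$; it will be the upper half of the unique embedded line.

We would like all other candidates to have $c>0$, that is, $K^2>f$ on $(0,1)$. This is impossible: $K$ would have no zero in $(0,1)$, so its integral would not vanish. At a zero $x_1\in(0,1)$ of $K$ we have $c=-f(x_1)<0$, and that candidate escapes. A Liouville top always carries a second line.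

\subsection*{What the perturbation has to do}
We add to $\lambda$ a small term $w(x,u)$ that vanishes in the zone. Then $c$ is still constant in the zone but changes during each passage through the middle, and the aim is to make it positive in the end. Three requirements emerge.

\emph{The zero of $K$ lies close to the saddle.} A small perturbation can repair only a small negative $c$. So we let $K>0$ on an interval $(0,x_1)$ with $1-x_1$ of a small order $\varepsilon$, where $c=-(1-x_1)^2$ is of order $\varepsilon^2$. To have mean zero, $K$ needs a negative spike of height about $1/\varepsilon$ on $(x_1,1)$, and since $K^2<\lambda$, the function $\lambda$ has to be larger than $\varepsilon^{-2}$ at the launching level.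

\emph{A passage to the right lowers $c$.} An ascending orbit in the zone that moves toward the line $x\equiv0$ with $c=0$ never leaves the zone and escapes, perturbation or not. For $x_0\in(0,x_1]$ consider the value of $c$ at the first time the candidate launched at $x_0$ is in the part $1-\rho\le x\le1$ of the zone. It varies continuously, it is negative at $x_1$, and it must not vanish. So it is negative throughout, also for the candidates launched near $x=0$, where $c$ is close to $0$ initially.

\emph{A passage to the left raises $c$ by more.} All these orbits are reflected in the zone and return with $c<0$. They must arrive at $x=\rho$ with $c>0$.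

In our example, at level $u$ and in units of $u^{-5}$, a passage to the right costs $8$ and a passage to the left yields $16$. If $u$ is treated as a constant, a candidate launched near $x=0$ with $c=0$ has the history
\[
0\ \xrightarrow{\ \text{right}\ }\ -8\ \xrightarrow{\ \text{reflected}\ }\ -8\ \xrightarrow{\ \text{left}\ }\ 8\ \xrightarrow{\ \text{left}\ }\ 24\ \to\cdots .
\]
From then on it circles to the left with $c$ bounded below by a positive number, while $1/u$ decreases to $0$; so it must turn, and then it crosses itself.

How can a reversible system tell left from right? It can because the orbit ascends during the passage. We shall see that the change of $c$ is $-\int w_u\,\dot u\,d\sigma$, with $\dot u\approx1$ and $|\dot x|\approx\sqrt f$. A term $u^{-4}\psi(x)$ in $w$ contributes about $4u^{-5}\int\psi/\sqrt f\,dx$ in either direction. A term $u^{-3}\chi(x)$ with $\int\chi/\sqrt f\,dx=0$ contributes nothing to order $u^{-4}$; but the weight $3u^{-4}$ decreases along the way, so the part of $\chi$ that the orbit meets first counts slightly more, and that part depends on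 the direction. This gives $\mp12u^{-5}$, and the first term shifts $\mp12$ to $-8$ and $16$.

\section{The lower half: lens, flat strip and cusp}\label{sec:lower}

We show that, apart from $K^2<\lambda$, mean zero is the only condition on $K$, and that the lower half can be chosen to exclude all lines other than the candidates.

\begin{proposition}\label{prop:lower}
Let $t_0>0$. Let $\lambda_0$ be a smooth, positive, bounded function on $\mathbb{R}/\mathbb{Z}\times(-t_0,\infty)$ and $K$ a smooth function on $\mathbb{R}/\mathbb{Z}$ such that
\begin{itemize}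
\item[(a)] $\partial_t\lambda_0<0$ everywhere;
\item[(b)] $\int_0^\infty\min_x\sqrt{\lambda_0}\,dt=\infty$;
\item[(c)] $\int_0^1K\,dx=0$;
\item[(d)] $K(x)^2<\lambda_0(x,0)$ for all $x$.
\end{itemize}
Then there is a smooth, positive, bounded function $\lambda$ on the cylinder, equal to $\lambda_0$ for $t\ge0$, such that $\lambda(dx^2+dt^2)$ is complete and the following holds. Let $\gamma_{x_0}$ be the orbit that at time $0$ passes through $(x_0,0)$ with velocity $\bigl(K(x_0),\sqrt{\lambda_0(x_0,0)-K(x_0)^2}\bigr)$.
\begin{itemize}
\item[(i)] Along every $\gamma_{x_0}$ we have $\dot t>0$ for $\sigma\le0$, and $t\to-\infty$ as $\sigma\to-\infty$.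
\item[(ii)] Every embedded geodesic line is the image of some $\gamma_{x_0}$.
\end{itemize}
\end{proposition}

The function $\lambda$ is built in layers: a \emph{lens} $-L\le t\le0$, which bends vertical orbits into the directions prescribed by $K$; a flat strip $-L-M\le t\le-L$; and a cusp below it.

\subsection*{Step 1: a gradient field near $t=0$}
We solve $|\nabla S^0|^2=\lambda_0$, $S^0_x(\cdot,0)=K$ by the method of characteristics. By (c), $\kappa(x)=\int_0^xK$ is periodic. Let $E(x_0,\sigma)$ be the position at time $\sigma$ of the orbit of $\lambda_0$ with the initial data of $\gamma_{x_0}$. At $\sigma=0$ the vectors $E_{x_0}=(1,0)$ and $E_\sigma=(K,\sqrt{\lambda_0-K^2})$ are independent by (d), and $E$ is injective on the compact circle $\sigma=0$. Hence $E$ maps some set $\{|\sigma|<\sigma_0\}$ diffeomorphically onto a neighborhood $U$ of the circle $t=0$. Define $S^0$ on $U$ by $S^0\circ E=F$, where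
\[
F(x_0,\sigma)=\kappa(x_0)+\int_0^\sigma\lambda_0(E(x_0,\sigma'))\,d\sigma' .
\]
We claim that $\nabla S^0\circ E=E_\sigma$. It suffices to show $F_\sigma=E_\sigma\cdot E_\sigma$ and $F_{x_0}=E_\sigma\cdot E_{x_0}$. The first identity is $\lambda_0\circ E=|E_\sigma|^2$. For the second, $r=F_{x_0}-E_\sigma\cdot E_{x_0}$ equals $K-K=0$ at $\sigma=0$, and
\[
r_\sigma=\nabla\lambda_0\cdot E_{x_0}-E_{\sigma\sigma}\cdot E_{x_0}-\tfrac12\partial_{x_0}|E_\sigma|^2
=\bigl(1-\tfrac12-\tfrac12\bigr)\nabla\lambda_0\cdot E_{x_0}=0 .
\]
So $|\nabla S^0|^2=\lambda_0$ and $\nabla S^0=(K,\sqrt{\lambda_0-K^2})$ on $t=0$. Choose $t_3\in(0,t_0)$ such that the strip $|t|\le t_3$ lies in $U$ and $S^0_t>0$ on it.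

\subsection*{Step 2: the lens}
We now reverse the logic: we choose a function $S$ that equals $S^0$ near $t=0$ and depends only on $t$ further down, and we \emph{define} $\lambda=|\nabla S|^2$. Two properties have to survive the interpolation: $S_t>0$, so that the integral curves cross the lens, and $\lambda_t<0$, so that no orbit has a minimum of $t$ in the lens. The first is secured by an additive constant, the second by adding to $S_t$ a function $d(t)$ that grows quickly as $t$ decreases.

Let $0<t_1<t_2<t_3$, and let $\theta(t)$ be smooth and nondecreasing, with $\theta=0$ for $t\le-t_2$ and $\theta=1$ for $t\ge-t_1$. Choose a constant $m_0$ with $\Sigma:=S^0-t+m_0\ge0$ for $-t_3\le t\le0$, and extend $\theta\Sigma$ by zero to all $t\le0$. Put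
\[
P=1+\partial_t(\theta\Sigma),\qquad R=P^2+\bigl(\partial_x(\theta\Sigma)\bigr)^2 .
\]
For $t\le-t_2$ we have $P=R=1$, and for $-t_2\le t\le 0$
\[
P=(1-\theta)+\theta S^0_t+\theta'\Sigma\ \ge\ p_0:=\min\Bigl(1,\min_{|t|\le t_3}S^0_t\Bigr)>0 .
\]
For $-t_1\le t\le0$ we have $R=|\nabla S^0|^2=\lambda_0$. By (a) and compactness there is $\delta\in(0,t_2-t_1)$ such that $R_t<0$ for $-t_1-\delta\le t\le0$. Let
\[
B=1+\max_{-t_2\le t\le0}\bigl(|P_t|+|R_t|\bigr).
\]
Choose a smooth function $D(t)$ with $D=0$ for $t\ge-t_1$, $D'\le0$ everywhere, and $D'\le-B/p_0$ for $t\le-t_1-\delta$. Put $d_0=e^{-Bt/p_0}D\ge0$. Since $e^{-Bt/p_0}\ge1$ for $t\le0$,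
\begin{equation}\label{eq:dzero}
d_0'\le-\frac{B}{p_0}\,d_0+D'\le0\qquad(t\le0),
\end{equation}
and $d_0'<0$ for $t\le-t_2$. To stop the growth, fix $L>t_2$ and a smooth $\eta(t)\in[0,1]$ with $\eta=1$ for $t\ge-t_2$, $\eta>0$ for $t>-L$ and $\eta=0$ for $t\le-L$, and put $d(t)=-\int_t^0\eta\,d_0'$. Then $d=d_0$ on $[-t_2,0]$, $d'<0$ on $(-L,-t_2]$, and $d$ is a positive constant for $t\le-L$. For $t\le 0$ define
\[
S=t-m_0+\int_0^td+\theta\Sigma,\qquad |\nabla S|^2=(P+d)^2+\bigl(\partial_x(\theta\Sigma)\bigr)^2=R+2Pd+d^2,
\]
and let $\lambda=|\nabla S|^2$ for $-L\le t\le0$ and $\lambda=\lambda_0$ for $t\ge0$. On $[-t_1,0]$ we have $d=0$ and $\theta=1$, so $S=S^0$ and $\lambda=\lambda_0$; thus $\lambda$ is smooth across $t=0$. For $-t_2\le t\le0$, the bounds $P+d\ge p_0$, $|P_t|\le B$ and \eqref{eq:dzero} give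
\[
\lambda_t=R_t+2dP_t+2(P+d)d'\le R_t+2Bd-2Bd+2p_0D'=R_t+2p_0D' .
\]
This is negative on $[-t_1-\delta,0]$ because $R_t<0$ and $D'\le0$, and on $[-t_2,-t_1-\delta]$ because $R_t<B$ and $2p_0D'\le-2B$. For $-L<t\le-t_2$ we have $\lambda=(1+d)^2$ and $\lambda_t=2(1+d)d'<0$. With $\Lambda=(1+d(-L))^2>1$ we have obtained:
\begin{equation}\label{eq:lens}
\begin{gathered}
\lambda_t<0\ \text{ for all }t>-L,\qquad S_t\ge p_0\ \text{ for }-L\le t\le0,\\
\nabla S=(0,\sqrt\Lambda)\ \text{ on }t=-L,\qquad \nabla S=(K,\sqrt{\lambda_0-K^2})\ \text{ on }t=0 .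
\end{gathered}
\end{equation}
Moreover $|\nabla S|^2=\Lambda$ for $t\le-L$, so the extension of $\lambda$ by the constant $\Lambda$ is smooth across $t=-L$.

\subsection*{Step 3: flat strip and cusp}
Let $H\colon\mathbb{R}\to(0,\Lambda]$ be smooth, with $H=\Lambda$ on $(-\infty,0]$, $H'<0$ on $(0,\infty)$, and $H(\tau)=\tau^{-2}$ for $\tau\ge1$; this is possible because $\Lambda>1$. Let $M=2\sqrt\Lambda$, and for $t\le-L$ put
\[
\lambda=h(t):=H(-t-L-M).
\]
Thus $h=\Lambda$ on $[-L-M,-L]$, $h'>0$ for $t<-L-M$, and $h\to0$ as $t\to-\infty$. Now $\lambda$ is smooth, positive and bounded on the whole cylinder. The metric is complete by Lemma~\ref{lem:complete}, because of (b) and of $\int_1^\infty d\tau/\tau=\infty$.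

\subsection*{Step 4: proof of (i)}
By Lemma~\ref{lem:gradient}, \eqref{eq:lens} and uniqueness, $\gamma_{x_0}$ followed backward from time $0$ is an integral curve of $\nabla S$, with $\dot t\ge p_0$, until it reaches $t=-L$; there its velocity is $(0,\sqrt\Lambda)$. Below this level \eqref{eq:clairaut} gives $\dot x=0$ and $\dot t=\sqrt{h(t)}$, which has a positive lower bound on every compact $t$-interval. This proves (i).

\subsection*{Step 5: proof of (ii)}
Let $\ell$ be an injective proper orbit. By properness $|t|\to\infty$ at each end of $\ell$, so at each end $t\to+\infty$ or $t\to-\infty$.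

\emph{Both ends cannot go up.} Suppose they do. Then $t$ attains a minimum $t_m$ on $\ell$ at a time $\sigma_*$. There $\dot t=0$ and $\frac12\lambda_t=\ddot t\ge0$, so $t_m\le-L$ by \eqref{eq:lens}. If $t_m\in[-L-M,-L]$, then $\nabla\lambda=0$ on the circle $t=t_m$, so this circle, traversed with speed $\sqrt\Lambda$ in the suitable direction, is an orbit with the same position and velocity as $\ell$ at time $\sigma_*$. Then $\ell$ is periodic, which contradicts injectivity.

So $t_m<-L-M$. While $t\le-L$, \eqref{eq:clairaut} holds with $p^2=h(t_m)\in(0,\Lambda)$. At $\sigma_*$ we have $\ddot t=\frac12h'(t_m)>0$, and $\dot t^2=h(t)-h(t_m)>0$ for $t_m<t\le-L$. Hence $t$ is strictly monotone on each side of $\sigma_*$ until it reaches $-L$, at times $\sigma_1<\sigma_*<\sigma_2$, and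
\[
|x(\sigma_2)-x(\sigma_1)|=2I,\qquad I=\int_{t_m}^{-L}\frac{|p|\,dt}{\sqrt{h(t)-p^2}} .
\]
If $|p|\ge\frac12$, the flat strip alone gives $I\ge M|p|/\sqrt\Lambda\ge1$. If $|p|<\frac12$, then $h(t_m)=p^2<H(1)$, so the turning point lies at $\tau=1/|p|$ in the variable $\tau=-t-L-M$, and the cusp alone gives
\[
I\ge\int_1^{1/|p|}\frac{|p|\,\tau\,d\tau}{\sqrt{1-p^2\tau^2}}=\frac{\sqrt{1-p^2}}{|p|}\ge\sqrt3 .
\]
In both cases Lemma~\ref{lem:turning} contradicts injectivity.

\emph{Some end goes down.} After reversing time if necessary, $t\to-\infty$ as $\sigma\to-\infty$. For very negative $\sigma$ we have $t\le-L$, so $\dot x=p$ with $p^2\le h(t)\to0$. Thus $p=0$ and $\dot t=\sqrt{h(t)}$, and since $h$ is nondecreasing on $(-\infty,-L]$, the orbit arrives at $t=-L$, with velocity $(0,\sqrt\Lambda)=\nabla S$. By uniqueness it follows an integral curve of $\nabla S$, with $\dot t\ge p_0$, up to a point $(x_0,0)$, where its velocity is that of $\gamma_{x_0}$. So $\ell$ is $\gamma_{x_0}$ up to a shift of time. Proposition~\ref{prop:lower} is proved.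

\begin{remark}
Hypothesis (a) was used to push minima of $t$ below the lens, (b) for completeness, (c) to make $S^0$ a function on the cylinder, and (d) to make $E$ a local diffeomorphism. The cusp cannot be replaced by a flat end: if $h$ were constant near $-\infty$, every orbit descending through that region with $p^2<h$ would escape downward, and the candidates would form a two-parameter family.
\end{remark}

\section{The top}\label{sec:top}

\subsection*{Definition of $\lambda_0$}
Let $\rho,f,f_0$ be as in Section~\ref{sec:model}. Fix a smooth function $\psi\ge0$ with compact support in $(2\rho,1-2\rho)$ and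
\[
\int_0^1\frac{\psi}{\sqrt f}\,dx=1,
\]
extend it periodically, and put
\[
w(x,u)=u^{-4}\psi(x)-u^{-3}\sqrt{f(x)}\,\psi'(x).
\]
The function $\chi=-\sqrt f\,\psi'$ satisfies $\int\chi/\sqrt f\,dx=0$, as asked for in Section~\ref{sec:model}. Fix $C_0>0$ such that, for $u\ge1$,
\[
|w|\le C_0u^{-3},\qquad |w_u|\le C_0u^{-4},\qquad |w_{xu}|\le C_0u^{-4},
\]
and put $C_1=3C_0$ and $C_2=\sqrt{3/f_0}$.

Let $u_0$ be a large number. The letter $C$ and the symbol $O(\cdot)$ stand for constants that depend only on $f$ and $\psi$, not on $u_0$. We mark by ``for large $u_0$'' each inequality that holds as soon as its variable, which is always at least $u_0/2$, exceeds a number depending only on $f$ and $\psi$. There are finitely many such inequalities, and $u_0$ is fixed so that all of them hold.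

Let $G=10u_0^5$, and let $k(u)$ be smooth and nonincreasing, with $k=1$ for $u\le2u_0$ and $k=0$ for $u\ge3u_0$. Put
\[
g(u)=\frac1u+G\,k(u),\qquad t(u)=\int_{u_0}^u\sqrt{g(v)}\,dv .
\]
The large term $Gk$ makes room for the spike of $K$. Most estimates use only
\[
g\ge\frac1u,\qquad g'\le-\frac1{u^2},\qquad g\to0\ \text{ as }u\to\infty .
\]
Since $\int^\infty u^{-1/2}du=\infty$, the map $u\mapsto t(u)$ is a diffeomorphism of $(u_0/2,\infty)$ onto an interval $(-t_0,\infty)$ with $t_0>0$. We regard $u$ as a function of $t$ and call it the \emph{level}; note $\partial_t=g^{-1/2}\partial_u$. For $t>-t_0$ define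
\[
\lambda_0=f(x)+g(u)+w(x,u).
\]

\begin{lemma}\label{lem:lambda}
The function $\lambda_0$ is smooth and bounded, $\lambda_0\ge g>0$, and $\lambda_0$ satisfies conditions \textup{(a)} and \textup{(b)} of Proposition~\ref{prop:lower}.
\end{lemma}

\begin{proof}
For large $u_0$ we have $|w|\le f_0$ on $u>u_0/2$. Since $w=0$ in the zone and $f\ge f_0$ in the middle, $f+w\ge0$, so $g\le\lambda_0\le 1+2/u_0+G+f_0$. Next, $\sqrt g\,\partial_t\lambda_0=g'+w_u\le-u^{-2}+C_0u^{-4}<0$ for large $u_0$. Finally $\int_0^\infty\sqrt g\,dt=\int_{u_0}^\infty g\,du\ge\int_{u_0}^\infty du/u=\infty$.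
\end{proof}

In the rest of this section and in the next one we follow orbits only in the \emph{top} $\{t\ge0\}=\{u\ge u_0\}$, where $\lambda=\lambda_0$. An orbit has bounded speed, so it continues as long as it stays in the top. On a set $0\le t\le T$ we have $\ddot t=\frac12\partial_t\lambda_0\le-\text{const}<0$, which is incompatible with $t$ being bounded for all later times. Hence:
\begin{equation}\label{eq:fall}
\text{no orbit stays in a set $\{0\le t\le T\}$ for all later times.}
\end{equation}
In particular $u\to\infty$ along an orbit in the top that stays ascending forever.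

\subsection*{The approximate integral}
Along an orbit put $c=\dot x^2-f(x)$. From \eqref{eq:orbit}, $\dot c=\dot x(\partial_x\lambda_0-f')=\dot xw_x$, and $\dot u=\dot t/\sqrt g$. Therefore
\begin{equation}\label{eq:c}
\dot c=\dot x\,w_x=\frac{d}{d\sigma}w-w_u\dot u,\qquad \dot t^2=g+w-c,\qquad \dot u^2=1+\frac{w-c}{g}.
\end{equation}
In the zone $w=0$, so $c$ is constant and $\ddot x=x$ for the representative $|x|\le\rho$. The second form of $\dot c$ bounds the total change of $c$, however often the orbit winds around the cylinder.

\begin{lemma}[drift]\label{lem:drift}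
Let $v\ge u_0$. On an arc of an orbit in $\{u\ge v\}$ along which $u$ is monotone, any two values of $c$ differ by at most $C_1v^{-3}$.
\end{lemma}

\begin{proof}
Integrate $\dot c$ in \eqref{eq:c}. The term $\frac{d}{d\sigma}w$ contributes at most $2C_0v^{-3}$. Since $u$ is monotone, the term $w_u\dot u$ contributes at most $\int_v^\infty C_0u^{-4}du\le C_0v^{-3}$.
\end{proof}

The next lemma computes the effect of one passage through the middle, to the finer order $u^{-5}$.

\begin{lemma}[transit]\label{lem:transit}
Let an orbit be ascending at a point with $x=x_1\in[\rho,1-\rho]$ and level $u_1\ge u_0$, and let its value $c_1$ of $c$ satisfy $|c_1|\le2C_1u_1^{-3}$. Then $\dot x\ne0$ at this point; let $\nu=\pm1$ be its sign.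
\begin{itemize}
\item[(a)] The orbit reaches $x=1-\rho$ if $\nu=1$, and $x=\rho$ if $\nu=-1$. Up to and including that time it is ascending, $\dot x$ has the sign $\nu$, $u\le u_1+C_2<2u_1$ and $|c-c_1|\le C_1u_1^{-3}$; moreover
\[
f+c\ge\frac{f_0}2,\qquad \Bigl|\frac{w-c}{g}\Bigr|\le\frac12 .
\]
\item[(b)] If $\nu=1$ and $x_1\le2\rho$, then on arrival $c-c_1\in[-9u_1^{-5},-7u_1^{-5}]$.
\item[(c)] If $\nu=-1$ and $x_1\ge1-2\rho$, then on arrival $c-c_1\in[15u_1^{-5},17u_1^{-5}]$.
\end{itemize}
\end{lemma}

\begin{proof}
Consider the maximal initial arc on which the orbit is ascending, stays in the middle, and has $u\le2u_1$. On this arc Lemma~\ref{lem:drift} gives $|c-c_1|\le C_1u_1^{-3}$, so $|c|\le3C_1u_1^{-3}\le f_0/2$ for large $u_0$. Hence $\dot x^2=f+c\ge f_0/2$, and $\dot x$ keeps its sign. Since $1/g\le u\le2u_1$,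
\[
\Bigl|\frac{w-c}{g}\Bigr|\le2u_1(C_0+3C_1)u_1^{-3}\le8C_1u_1^{-2}\le\frac12
\]
for large $u_0$, so $\dot u^2\ge\frac12$. We take $x$ as the parameter on the arc. By \eqref{eq:c},
\begin{equation}\label{eq:slope}
|u_x|=\frac{\sqrt{1+(w-c)/g}}{\sqrt{f+c}}=\frac1{\sqrt f}+O(u_1^{-2}),\qquad |u_x|\le\sqrt{\frac{3/2}{f_0/2}}=C_2 .
\end{equation}
The arc has $x$-length less than $1$, so $u\le u_1+C_2<2u_1$ on it for large $u_0$. The arc lasts a finite time because $|\dot x|\ge\sqrt{f_0/2}$, and it can end neither by $\dot u=0$ nor by $u=2u_1$. So it ends at the end of the middle toward which the orbit moves. This proves (a).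

In (b) and (c) the arc projects to an interval $J$ that contains the support of $\psi$ in its interior, and $w=0$ at both endpoints. By \eqref{eq:c}, \eqref{eq:slope} and $|w_u|\le C_0u_1^{-4}$, the change of $c$ is
\[
\int_J(-w_u)\,|u_x|\,dx=\int_J\frac{-w_u}{\sqrt f}\,dx+O(u_1^{-6})
=4\int_J\frac{u^{-5}\psi}{\sqrt f}\,dx-3\int_Ju^{-4}\psi'\,dx+O(u_1^{-6}).
\]
In the last integral we integrate by parts and use $u_x=\nu|u_x|$:
\[
-3\int_Ju^{-4}\psi'\,dx=-12\int_Ju^{-5}u_x\,\psi\,dx=-12\nu\int_J\frac{u^{-5}\psi}{\sqrt f}\,dx+O(u_1^{-7}).
\]
Since $0\le u-u_1\le C_2$, we have $u^{-5}=u_1^{-5}+O(u_1^{-6})$. The change of $c$ is therefore $(4-12\nu)u_1^{-5}+O(u_1^{-6})$, and the error is at most $u_1^{-5}$ for large $u_0$.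
\end{proof}

\begin{remark}
The proof explains the exponent. With $u^{-n}\chi$ in place of $u^{-3}\chi$, the direction-dependent effect has order $u^{-n-2}$, while the error is the product of $u^{1-n}$ from \eqref{eq:slope} and $u^{-n-1}$ from $w_u$. The estimate is useful only if $2n>n+2$.
\end{remark}

\subsection*{The trap}
We call the following situation a \emph{left start}: the orbit is ascending at a point with $x\equiv1-\rho$, $\dot x<0$, level $u\ge u_0$, and $c\ge-14u^{-5}$. The number $14$ is chosen below the gain $15$ of Lemma~\ref{lem:transit}(c).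

\begin{lemma}\label{lem:trap}
An orbit that makes a left start does not stay ascending for all later times.
\end{lemma}

\begin{proof}
Suppose it does; then $u\to\infty$ by \eqref{eq:fall}. We first note that $c<2C_1u^{-3}$ at all times from the left start on. Otherwise $c\ge2C_1v^{-3}$ at some time with level $v$, and Lemma~\ref{lem:drift} gives $c\ge C_1v^{-3}>0$ at all later times; but $c\le g+w\to0$ by \eqref{eq:c}.

Let $u_1,c_1$ be the values at a left start. For large $u_0$ we have $14u_1^{-5}\le2C_1u_1^{-3}$, so $|c_1|\le 2C_1u_1^{-3}$, and by Lemma~\ref{lem:transit}(c) the orbit arrives at $x\equiv\rho$ with $\dot x<0$ and $c\ge c_1+15u_1^{-5}\ge u_1^{-5}$. In the zone $c$ is constant and $\dot x=-\sqrt{x^2+c}\le-\sqrt c$, so the orbit reaches $x\equiv-\rho\equiv1-\rho$ with $\dot x<0$ and the same positive $c$. This is again a left start. By induction there are left starts at times $\sigma_1<\sigma_2<\cdots$, with values $c_n$ that increase with $n$, so $c_n\ge u_1^{-5}$ for $n\ge2$. Between consecutive ones $x$ moves by $1$ at bounded speed, so $\sigma_n\to\infty$ and $u(\sigma_n)\to\infty$.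 This contradicts $c_n<2C_1u(\sigma_n)^{-3}$.
\end{proof}

Orbits with a slightly negative $c$ are reflected in the zone and then make a left start, provided that the level, and with it the unit $u^{-5}$, does not change much while they linger near the saddle. Either of two conditions keeps them away from the saddle. Near $x=1$ we use the coordinate $y=1-x$, so that in the zone $f=y^2$, $\ddot y=y$ and $c=\dot y^2-y^2$.

\begin{lemma}[reflection]\label{lem:reflect}
Let $v\ge u_0$. Let an orbit be ascending at a point with $y\in(0,\rho]$ and level in $[v,v+C_2]$, and let $-12v^{-5}\le c<0$. Suppose that at this point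
\begin{itemize}
\item[(A)] $c\le-7v^{-5}$, or
\item[(B)] $\dot y\ge0$ and $y\ge3v^{-5/2}$.
\end{itemize}
Then the orbit makes a left start at this or a later time.
\end{lemma}

\begin{proof}
Write $y=ae^\sigma+be^{-\sigma}$ in the zone. Then $c=-4ab<0$ and $y>0$ force $a,b>0$, so $y=\sqrt{|c|}\cosh(\sigma-\sigma_0)$ for some $\sigma_0$. For large $u_0$ we have $|c|\le12v^{-5}<\rho^2$, so the orbit reaches $y=\rho$ with $\dot y>0$, that is, $x=1-\rho$ with $\dot x<0$. We bound the time needed, using $\operatorname{arccosh}z\le\log2z$. In case (A) the whole visit to the zone lasts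
\[
2\operatorname{arccosh}\bigl(\rho/\sqrt{|c|}\bigr)\le2\log\bigl(2\rho v^{5/2}/\sqrt7\bigr)\le5\log v .
\]
In case (B), counting time from the given point, $y(\sigma)=y(0)\cosh\sigma+\dot y(0)\sinh\sigma\ge3v^{-5/2}\cosh\sigma$, so the time is at most $\operatorname{arccosh}(\rho v^{5/2}/3)\le5\log v$.

In the zone $\dot u^2=1+|c|/g\ge1$, so the orbit stays ascending, and $\dot u^2\le1+24v^{-4}\le4$ as long as $u\le2v$. For large $u_0$ we have $v+C_2+10\log v\le(7/6)^{1/5}v<2v$. Hence the level $2v$ is not reached within the time $5\log v$, and the level $u$ on arrival satisfies $(u/v)^5\le7/6$. Then $c\ge-12v^{-5}\ge-14u^{-5}$.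
\end{proof}

\subsection*{Turning high forces a crossing}

\begin{lemma}\label{lem:high}
Let an orbit be ascending at level $u_0$, and suppose that the first later zero of $\dot t$ occurs at a level $u_*\ge2u_0$. Then the orbit is not injective.
\end{lemma}

\begin{proof}
Let $\sigma_*$ be the time of this zero. After $\sigma_*$ we have $\dot t<0$ as long as the orbit is in the top, because $\ddot t<0$, and by \eqref{eq:fall} it descends to the level $u_0$. Let $\sigma_1<\sigma_*<\sigma_2$ be the times on the ascending and on the descending branch at which $u=u_*/2$; here we use $u_*/2\ge u_0$. At $\sigma_*$, \eqref{eq:c} gives $c=g+w\ge u_*^{-1}-C_0u_*^{-3}$. Lemma~\ref{lem:drift} with $v=u_*/2$, applied to each branch, gives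
\[
c\ge u_*^{-1}-C_0u_*^{-3}-8C_1u_*^{-3}\ge\frac1{4u_*}\qquad\text{on }[\sigma_1,\sigma_2]
\]
for large $u_0$. So $|\dot x|\ge\sqrt c\ge1/(2\sqrt{u_*})$, and $\dot x$ has constant sign. Also $\dot u^2\le1+|w|/g\le1+C_0u^{-2}\le4$ for large $u_0$, so each branch lasts at least $u_*/4$. Therefore $|x(\sigma_2)-x(\sigma_1)|\ge\sqrt{u_*}/4\ge1$ for large $u_0$, and Lemma~\ref{lem:turning} applies.
\end{proof}

\section{The launching function and the proof of the theorem}\label{sec:K}

Put $\varepsilon=u_0^{-5/2}$, so that $\varepsilon^2=u_0^{-5}$ is the unit of $c$ at level $u_0$, and $G=10\varepsilon^{-2}$.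

\subsection*{Launching from the middle}
A candidate launched to the right from a point $x$ of the middle makes only part of a passage, so the cancellation in Lemma~\ref{lem:transit} fails and $c$ may change by as much as $u_0^{-3}$, far more than $\varepsilon^2$. The initial value of $c$ must be tuned to $x$ so that the value on arrival lies in the window of Lemma~\ref{lem:reflect}(A).

For $x\in[\rho,1-\rho]$ and $|c|\le2C_1u_0^{-3}$ consider the ascending orbit that starts at $x$ at level $u_0$ with $\dot x=\sqrt{f+c}$, and let $\mathcal{C}(x,c)$ be its value of $c$ on arrival at $1-\rho$, as in Lemma~\ref{lem:transit}(a).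

\begin{lemma}\label{lem:tune}
There is a smooth function $c_*$ on $[\rho,1-\rho]$ with $c_*=0$ near $\rho$, $c_*=-8\varepsilon^2$ near $1-\rho$,
\[
|c_*|\le2C_1u_0^{-3}\le f_0/2,\qquad \mathcal{C}(x,c_*(x))\in[-9\varepsilon^2,-7\varepsilon^2]\quad\text{for all }x .
\]
\end{lemma}

\begin{proof}
\emph{$\mathcal{C}$ is smooth and increasing in $c$.} With $x$ as the parameter, the orbit solves
\[
\frac{dc}{dx}=w_x(x,u),\qquad \frac{du}{dx}=\Phi(x,u,c)=\alpha^{1/2}\beta^{-1/2},\qquad \alpha=1+\frac{w-c}g,\quad \beta=f+c .
\]
This system is smooth where $\alpha,\beta>0$, and along the arcs in question $\alpha\in[\frac12,\frac32]$ and $\beta\ge f_0/2$ by Lemma~\ref{lem:transit}(a). By smooth dependence on initial data, $\mathcal{C}$ is smooth on a neighborhood of its domain. On these arcs $u<2u_0$, so $g=1/u+G\ge1$ and $|g'|=u^{-2}\le1$. Hence the derivatives $\alpha_c=-1/g$, $\alpha_u=w_u/g-(w-c)g'/g^2$, $\beta_c=1$, $\beta_u=0$ are bounded by $C$, and so are $\Phi_u$ and $\Phi_c$. Let $\xi$ and $\zeta$ be the derivatives of the solution $u$ and $c$ with respect to the initial value of $c$.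 They satisfy
\[
\zeta_x=w_{xu}\,\xi,\qquad \xi_x=\Phi_u\,\xi+\Phi_c\,\zeta,
\]
with initial values $\xi=0$, $\zeta=1$. Let $\mu_0=\max|\zeta|$ on the arc. Gronwall's inequality says that $|\xi_x|\le C|\xi|+C\mu_0$ with initial value $0$ implies $|\xi|\le Ce^{C}\mu_0$ on an interval of length at most $1$. Then $|\zeta-1|\le C_0u_0^{-4}Ce^C\mu_0\le\mu_0/3$ for large $u_0$. This gives $\mu_0\le\frac32$ and $\zeta\ge\frac12$, that is, $\partial_c\mathcal{C}\ge\frac12$.

\emph{Solving $\mathcal{C}=-8\varepsilon^2$.} Since $|\mathcal{C}(x,c)-c|\le C_1u_0^{-3}$ and $8\varepsilon^2<C_1u_0^{-3}$ for large $u_0$,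
\[
\mathcal{C}(x,-2C_1u_0^{-3})\le-C_1u_0^{-3}<-8\varepsilon^2<C_1u_0^{-3}\le\mathcal{C}(x,2C_1u_0^{-3}).
\]
So there is a unique $\bar c(x)$ with $|\bar c(x)|<2C_1u_0^{-3}$ and $\mathcal{C}(x,\bar c(x))=-8\varepsilon^2$, and $\bar c$ is smooth by the implicit function theorem. For $x\ge1-2\rho$ the rest of the path lies where $w=0$, so $\mathcal{C}(x,c)=c$ and $\bar c(x)=-8\varepsilon^2$.

\emph{Cutting off near $\rho$.} Let $\theta_1$ be smooth with values in $[0,1]$, equal to $0$ for $x\le\frac43\rho$ and to $1$ for $x\ge\frac53\rho$, and put $c_*=\theta_1\bar c$. For $x\ge\frac53\rho$ we have $\mathcal{C}(x,c_*)=-8\varepsilon^2$. For $x\le\frac53\rho$ the number $c_*(x)$ lies between $0$ and $\bar c(x)$, so by monotonicity $\mathcal{C}(x,c_*)$ lies between $\mathcal{C}(x,0)$ and $-8\varepsilon^2$, and $\mathcal{C}(x,0)\in[-9\varepsilon^2,-7\varepsilon^2]$ by Lemma~\ref{lem:transit}(b). The inequality $2C_1u_0^{-3}\le f_0/2$ holds for large $u_0$.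
\end{proof}

\subsection*{Definition of $K$}
Let $y=1-x$ and $\mu=\sqrt{12}\,\varepsilon$, with $\mu<\rho$ for large $u_0$. The change of sign of $K$ is placed in $3\varepsilon<y<\mu$: the upper bound gives $c=K^2-y^2\ge-12\varepsilon^2$, and the lower bound is the one in Lemma~\ref{lem:reflect}(B). The spike is placed in $\varepsilon<y<3\varepsilon$. Let $\vartheta(y)$ be smooth with values in $[0,1]$, equal to $1$ for $y\le3.1\,\varepsilon$ and to $0$ for $y\ge\mu$ (note $3.1<\sqrt{12}$). Let $b(y)$ be smooth with compact support in $(\varepsilon,3\varepsilon)$, $0\le b\le1$ and $\int b\,dy=\varepsilon$. For a real parameter $N$ define (see Figure~\ref{fig:K})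
\[
K_N=\begin{cases}
x & \text{for } 0\le x\le\rho,\\[2pt]
\sqrt{f+c_*} & \text{for } \rho\le x\le1-\rho,\\[2pt]
(1-\vartheta)\sqrt{y^2-8\varepsilon^2}-\vartheta y & \text{for } 3\varepsilon\le y\le\rho,\\[2pt]
-y-Nb(y) & \text{for } 0\le y\le3\varepsilon .
\end{cases}
\]
The radicands are positive: $f+c_*\ge f_0/2$, and $y^2-8\varepsilon^2\ge\varepsilon^2$ for $y\ge3\varepsilon$. The periodic extension of $K_N$ is smooth, because on both sides of each junction it is given by one smooth formula: $\sqrt f$ near $x=\rho$, $\sqrt{f-8\varepsilon^2}$ near $y=\rho$, $-y$ near $y=3\varepsilon$, and the representative of $x$ close to $0$ near $x\equiv0$.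

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=0.95]
\draw[->] (-0.3,0) -- (10.5,0) node[right] {$x$};
\draw[dashed] (0,0) -- (3,1.5) .. controls (4,2) and (6,2) .. (7,1.5) -- (10,0);
\draw[dashed] (0,0) -- (3,-1.5) .. controls (4,-2) and (6,-2) .. (7,-1.5) -- (10,0);
\draw[very thick] (0,0) -- (3,1.5) .. controls (4,2) and (6,1.88) .. (7,1.31);
\draw[very thick] plot[domain=7:8.2,samples=25] (\x,{sqrt(0.25*(10-\x)*(10-\x)-0.54)});
\draw[very thick] (8.2,0.52) .. controls (8.27,0.46) and (8.33,-0.84) .. (8.44,-0.78);
\draw[very thick] plot[domain=8.44:9.48,samples=40] (\x,{-0.5*(10-\x)-2.2*sin(180*(\x-8.44)/1.04)*sin(180*(\x-8.44)/1.04)});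
\draw[very thick] (9.48,-0.26) -- (10,0);
\draw (3,0.07) -- (3,-0.07) node[below] {$\rho$};
\draw (7,0.07) -- (7,-0.07) node[below] {$1-\rho$};
\node[below] at (0,-0.07) {$0$};
\node[below] at (10.1,-0.07) {$1$};
\node at (8.5,1.15) {$\sqrt{f}$};
\node at (5,-2.2) {$-\sqrt{f}$};
\node at (5,0.75) {$c<0$};
\node at (9.55,-2.3) {$K$};
\end{tikzpicture}
\caption{The launching function $K$ (solid) and the curves $\pm\sqrt f$ (dashed); schematic, with the scale $\varepsilon$ much exaggerated. Between the dashed curves $c=K^2-f$ is negative. The graph of $K$ crosses this region at a distance of order $\varepsilon$ from $x=1$, where $|c|\le12\varepsilon^2$. The spike, of width of order $\varepsilon$ and depth of order $1/\varepsilon$, makes the mean of $K$ zero.}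
\label{fig:K}
\end{figure}

\begin{lemma}\label{lem:K}
There is $N>0$ such that $K=K_N$ satisfies $\int_0^1K\,dx=0$ and $K^2\le6\varepsilon^{-2}$. This $K$ satisfies conditions \textup{(c)} and \textup{(d)} of Proposition~\ref{prop:lower}.
\end{lemma}

\begin{proof}
We have $\int_0^1K_N\,dx=\int_0^1K_0\,dx-N\varepsilon$, so we take $N=\varepsilon^{-1}\int_0^1K_0\,dx$. The function $K_0$ is at least $\sqrt{f_0/2}$ on the middle, at least $-\mu$ for $y\le\mu$, and nonnegative elsewhere, so $\int_0^1 K_0\,dx\ge(1-2\rho)\sqrt{f_0/2}-\mu^2>0$ for large $u_0$. Also $|K_0|\le\sqrt2$, because $f\le1$ and $|c_*|\le f_0/2\le 1$. Hence $0<N\le\sqrt2/\varepsilon$. For $y\le3\varepsilon$ we get $|K|\le y+N\le(1+\sqrt2)/\varepsilon$, and elsewhere $|K|=|K_0|\le\sqrt2$; note $(1+\sqrt2)^2<6$ and $\varepsilon\le1$. At level $u_0$ we have $\lambda_0\ge g>G=10\varepsilon^{-2}>K^2$.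
\end{proof}

\subsection*{All candidates but one cross themselves}

\begin{proposition}\label{prop:cross}
Let $x_0\in(0,1)$. The orbit that passes through $x_0$ at level $u_0$ with $\dot x=K(x_0)$ and $\dot t>0$ is not injective.
\end{proposition}

\begin{proof}
\emph{Step 1: the orbit turns.} Suppose that it stays ascending forever. We show that it makes a left start, which contradicts Lemma~\ref{lem:trap}. Write $K=K(x_0)$, $y_0=1-x_0$, and let $c_0=K^2-f(x_0)$ be the initial value of $c$.

\emph{Case $0<x_0\le\rho$.} Here $c_0=0$ and $x=x_0e^\sigma$, so the orbit reaches $x=\rho$ at some level $u_1\ge u_0$ with $c=0$ and $\dot x>0$. By Lemma~\ref{lem:transit}(a),(b) it reaches $y=\rho$ at a level in $[u_1,u_1+C_2]$ with $c\in[-9u_1^{-5},-7u_1^{-5}]$. Lemma~\ref{lem:reflect}(A) applies with $v=u_1$.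

\emph{Case $\rho\le x_0\le1-\rho$.} Here $c_0=c_*(x_0)$ and $\dot x>0$. By Lemmas~\ref{lem:transit}(a) and~\ref{lem:tune} the orbit reaches $y=\rho$ at a level in $[u_0,u_0+C_2]$ with $c\in[-9u_0^{-5},-7u_0^{-5}]$. Lemma~\ref{lem:reflect}(A) applies with $v=u_0$.

In the remaining cases $0<y_0\le\rho$ and $c_0=K^2-y_0^2$. Since $N>0$, we have $K\le-y_0$ if $y_0\le3\varepsilon$; and $K=\sqrt{y_0^2-8\varepsilon^2}>0$ if $y_0\ge\mu$.

\emph{Case $K\ge0$.} If $y_0\ge\mu$, then $c_0=-8\varepsilon^2$. Otherwise $3\varepsilon<y_0<\mu$, and $K$ is a convex combination of $\sqrt{y_0^2-8\varepsilon^2}$ and $-y_0$, so $0\le K\le\sqrt{y_0^2-8\varepsilon^2}$ and $-12\varepsilon^2\le-y_0^2\le c_0\le-8\varepsilon^2$. Lemma~\ref{lem:reflect}(A) applies with $v=u_0$.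

\emph{Case $-y_0<K<0$.} Then $3\varepsilon<y_0<\mu$, so $-12\varepsilon^2\le c_0<0$, and $\dot y=-K>0$. Lemma~\ref{lem:reflect}(B) applies with $v=u_0$.

\emph{Case $K\le-y_0$.} Then $c_0\ge0$. In the zone $\dot y=\sqrt{y^2+c_0}\ge y_0>0$, so the orbit reaches $y=\rho$ with $\dot x<0$ and $c=c_0\ge0$. This is a left start.

\emph{Step 2: it turns high.} By Step 1 there is a first time $\sigma_*$ with $\dot t=0$. Up to that time $u$ is monotone, so Lemmas~\ref{lem:drift} and~\ref{lem:K} give $c\le K^2+C_1u_0^{-3}\le6\varepsilon^{-2}+1$ for large $u_0$. If the level at time $\sigma_*$ were at most $2u_0$, then $g\ge G$ there, and with $|w|\le f_0\le1$ we would get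
\[
0=\dot t^2=g+w-c\ge10\varepsilon^{-2}-1-6\varepsilon^{-2}-1>0 .
\]
So the level exceeds $2u_0$, and Lemma~\ref{lem:high} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:lambda} and~\ref{lem:K}, the pair $\lambda_0,K$ satisfies the hypotheses of Proposition~\ref{prop:lower}. Let $\lambda(dx^2+dt^2)$ be the resulting complete metric on $\mathbb{R}/\mathbb{Z}\times\mathbb{R}$. Every embedded geodesic line is the image of some $\gamma_{x_0}$, and $\gamma_{x_0}$ is not injective for $x_0\in(0,1)$ by Proposition~\ref{prop:cross}. So only $\gamma_0$ remains, and there is at most one embedded geodesic line.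

The orbit $\gamma_0$ is such a line. Near $x=0$ we have $\lambda_0=x^2+g$ in the top, so $\lambda_x(0,t)=0$ for $t\ge0$. The curve with $x=0$, $\dot t=\sqrt g$, $t(0)=0$ satisfies $\ddot t=\frac12\partial_tg$, so it solves \eqref{eq:orbit}; since $K(0)=0$, it is $\gamma_0$ for $\sigma\ge0$. Along it $\dot u=1$, so $t\to\infty$. Together with Proposition~\ref{prop:lower}(i) this shows that $\sigma\mapsto t$ is an increasing homeomorphism of $\mathbb{R}$ along $\gamma_0$. Hence $\gamma_0$ is injective and proper.
\end{proof}

\begin{thebibliography}{1}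

\bibitem{BangertSuhr}
Victor Bangert and Stefan Suhr,
\emph{A Riemannian plane with only two injective Geodesics},
arXiv:2208.08475 (2022).

\end{thebibliography}
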